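\title{Knot Floer width and the Turaev genus of adequate knots}

\begin{abstract}
The Turaev genus $g_T(K)$ of a knot bounds both its Khovanov width and its knot Floer width: each is at most $g_T(K)+1$. For adequate knots the Khovanov bound is an equality by a theorem of Abe. We show that the knot Floer bound, due to Lowrance, need not be. There is an adequate knot $W$ with $22$ crossings, $g_T(W)=4$ and knot Floer width at most $3$; it is a satellite of winding number zero of the figure-eight knot. The same construction shows that the gap is unbounded on adequate knots of knot Floer width $3$, and that equality fails for some adequate knot of each Turaev genus $g\ge4$, while it holds for some adequate knot of each Turaev genus $g\ge 0$.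
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $D$ be a link diagram with $c(D)$ crossings. At a crossing, rotate the overstrand counterclockwise until it reaches the understrand. It sweeps out two of the four corners; the \emph{$A$-smoothing} removes the crossing by joining these two corners, and the \emph{$B$-smoothing} joins the other two. A \emph{state} $s$ is a choice of smoothing at every crossing; it is a disjoint union of $|s|$ circles in the plane. Let $s_A$ and $s_B$ be the all-$A$ and all-$B$ states. The \emph{Turaev genus} of $D$ is
\[
g_T(D)=\tfrac12\bigl(c(D)+2-|s_A|-|s_B|\bigr).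
\]
It is the genus of the Turaev surface, a closed surface with a cell structure whose $c$ vertices and $2c$ edges are those of $D$ and whose faces are disks bounded by the circles of $s_A$ and $s_B$. The Turaev genus $g_T(L)$ of a non-split link $L$ is the minimum of $g_T(D)$ over all diagrams $D$ of $L$. In a connected alternating diagram the circles of $s_A$ bound the regions of one checkerboard color and those of $s_B$ bound the regions of the other, so $|s_A|+|s_B|=c+2$ and $g_T(D)=0$. In fact $g_T(L)=0$ if and only if $L$ is alternating, so $g_T$ measures a distance from being alternating.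

A diagram is \emph{$A$-adequate} if $|s_A|>|s|$ for every state $s$ with exactly one $B$-smoothing, \emph{$B$-adequate} if $|s_B|>|s|$ for every state $s$ with exactly one $A$-smoothing, and \emph{adequate} if it is both. A knot is adequate if it has an adequate diagram. Reduced alternating diagrams are adequate, and adequate diagrams share with them the property of realizing the crossing number (Section~\ref{sec:adequate}).

Two homology theories give other distances from being alternating. The knot Floer homology $\widehat{HFK}(K)$ has a Maslov grading $M$ and an Alexander grading $A$; its \emph{$\delta$-grading} is $\delta=A-M$. The reduced Khovanov homology $\widetilde{Kh}^{i,j}(K)$ has a homological grading $i$, a quantum grading $j$, and $\delta$-grading $\delta=j/2-i$. In either theory the \emph{width} is $\delta_{\max}-\delta_{\min}+1$, where $\delta_{\max}$ and $\delta_{\min}$ are the largest and smallest $\delta$-gradings in which the homology is nonzero. We write $w_{HF}(K)$ and $w_{KH}(K)$. A nontrivial alternating knot has $w_{KH}=w_{HF}=1$. The following results are known; $c(K)$ is the crossing number, $V_K$ the Jones polynomial, and the span is the difference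 of the highest and lowest degrees.
\begin{itemize}
\item For every knot $K$, $w_{KH}(K)\le g_T(K)+1$.
\item (Lowrance) For every knot $K\subset S^3$, $w_{HF}(K)\le g_T(K)+1$.
\item (Abe) For every adequate knot $K$, $g_T(K)=w_{KH}(K)-1=c(K)-\operatorname{span}V_K$.
\end{itemize}
The survey of Champanerkar and Kofman \cite{CK} is the source of the following question.

\medskip
\noindent\textbf{Question.} \emph{Is Lowrance's inequality an equality for adequate knots? That is, does $w_{HF}(K)=g_T(K)+1$ hold for every adequate knot $K$?}
\medskip

The two widths obey the same bound and agree on alternating knots, and equality is automatic when $g_T=0$ because every width is at least $1$. It also holds for a $10$-crossing adequate knot with $g_T=1$ (Section~\ref{sec:block}). So one might guess that the answer is yes. There is a reason for doubt: Abe's formula ties $g_T$ to the crossing number and the Jones polynomial, while $\widehat{HFK}(K)$ is constrained by the Seifert genus, which may stay bounded while the crossing number grows. The answer is no.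

For a knot diagram $D$ let $W_D(3,-3)$ be the knot obtained from the blackboard $2$-parallel of $D$ by inserting the six-crossing tangle on the left of Figure~\ref{fig:box}; Section~\ref{sec:doubles} gives the definition in full.

\begin{theorem}\label{thm:main}
Let $W=W_D(3,-3)$, where $D$ is the standard $4$-crossing diagram of the figure-eight knot. Then $W$ is adequate, $c(W)=22$, $g_T(W)=4$, $w_{KH}(W)=5$ and $w_{HF}(W)\le3$. In particular $w_{HF}(W)<g_T(W)+1$.
\end{theorem}

For $a,b\ge1$ let $J_{a,b}$ be the boundary of the plumbing of two unknotted annuli with framings $a$ and $-b$, and let $D_{a,b}$ be its standard diagram, with two twist regions of $2a$ and $2b$ crossings (Section~\ref{sec:J}). For $a\le b$ put $W_{a,b}=W_{D_{a,b}}(3,-3)$, and $W_a=W_{a,a}$. Then $W_1$ is the knot of Theorem~\ref{thm:main}.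

\begin{theorem}\label{thm:family}
\begin{enumerate}
\item For $1\le a\le b$, the knot $W_{a,b}$ is adequate with $g_T=2a+2b$ and $w_{HF}\le3$.
\item $w_{HF}(W_a)=3$, while $g_T(W_a)=4a$ and $w_{KH}(W_a)=4a+1$.
\item For all $j\ge0$ and $a\ge1$ there is an adequate knot with $w_{HF}=3+j$ and $g_T=4a+j$. Thus every width $w\ge3$ occurs with arbitrarily large gap $g_T+1-w_{HF}$.
\item For every $g\ge4$ there is an adequate knot with $g_T=g$ and $w_{HF}<g+1$. For every $g\ge0$ there is an adequate knot with $g_T=g$ and $w_{HF}=g+1$.
\end{enumerate}
\end{theorem}

The idea is to double a knot $K$ whose crossing number is large compared with its genus. On the diagram side, doubling multiplies the number of crossings by $4$ but the number of circles of $s_A$ and $s_B$ only by $2$ (Lemma~\ref{lem:parallel}). For the figure-eight diagram, $c=4$ and $|s_A|+|s_B|=6$ become $16$ and $12$, so the Turaev genus of the diagram jumps from $0$ to $3$; for a reduced alternating diagram with $c$ crossings it jumps to $\frac12(4c+2-2(c+2))=c-1$. On the Floer side, Hedden's formula expresses the homology of a Whitehead double of $K$ through the knot filtration of $K$. When $K$ is alternating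 of genus one and signature zero, this filtration occupies the three Maslov degrees $-1,0,1$ however many crossings $K$ has, and the double has width at most $2$; Example~\ref{ex:fig8} works this out for the figure-eight knot. The standard diagram of a Whitehead double is not adequate, however. We replace the clasp by a tangle that keeps the diagram adequate and lies three skein moves away from links controlled by Hedden's formula. Each skein move enlarges the range of $\delta$-gradings by a bounded amount, so the width stays bounded while the Turaev genus grows with $c(K)$.

Section~\ref{sec:background} collects the tools, Section~\ref{sec:doubles} defines the links $W_D(p,q)$, Sections~\ref{sec:turaev} and~\ref{sec:width} compute the Turaev genus and bound the width, proving Theorem~\ref{thm:main}, and Section~\ref{sec:families} proves Theorem~\ref{thm:family}.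

\section{Background}\label{sec:background}

\subsection{Adequate diagrams}\label{sec:adequate}

Let $X\in\{A,B\}$. The $X$-smoothing of a crossing consists of two arcs; we say that the crossing \emph{faces} the circles of $s_X$ that contain them. Changing the smoothing at one crossing merges two circles if the two arcs lie on different circles and splits a circle otherwise. Hence
\begin{equation}\label{eq:facing}
D \text{ is $X$-adequate}\iff\text{every crossing faces two distinct circles of } s_X.
\end{equation}
In a connected alternating diagram a crossing faces the boundaries of two regions at opposite corners, and these coincide exactly when the crossing is nugatory. So a reduced alternating diagram is adequate.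

\begin{proposition}\label{prop:adequatefacts}
If $D$ is an adequate diagram of a knot $K$, then $c(K)=c(D)$, $g_T(K)=g_T(D)$ and $w_{KH}(K)=g_T(D)+1$.
\end{proposition}

\begin{proof}
For adequate $D$ one has $\operatorname{span}V_K=\frac12(c(D)+|s_A|+|s_B|-2)$ (Lickorish--Thistlethwaite, 1988) and $c(K)=c(D)$ (Thistlethwaite, 1988). Hence $c(K)-\operatorname{span}V_K=\frac12(c(D)+2-|s_A|-|s_B|)=g_T(D)$, and Abe's theorem identifies this number with $g_T(K)$ and with $w_{KH}(K)-1$.
\end{proof}

\subsection{Knot Floer homology and $\delta$-supports}\label{sec:hfk}

We take $\widehat{HFK}$ with coefficients in $\mathbb F=\mathbb Z/2$. By universal coefficients the rank over $\mathbb Q$ in each bigrading is at most the rank over $\mathbb F$, so upper bounds for $w_{HF}$ over $\mathbb F$ also hold over $\mathbb Q$. We write $\widehat{HFK}_m(K,k)$ for the summand with $M=m$ and $A=k$, and $\mathbb F_{(m)}$ for a copy of $\mathbb F$ in Maslov degree $m$.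

Skein moves lead from knots to links. For an oriented link $L$ with $\ell$ components, $\widehat{HFK}(L)$ has an integral Maslov grading, and we let $M$ be this grading plus $\frac{\ell-1}2$; this is the normalization of the knotification definition of Ozsv\'ath and Szab\'o. The \emph{support} $\operatorname{supp}L\subset\frac12\mathbb Z$ is the set of values of $\delta=A-M$ in which $\widehat{HFK}(L)\neq0$. For the unknot $U$, $\operatorname{supp}U=\{0\}$. Let $g(K)$ be the Seifert genus and $\sigma(K)$ the signature, with $\sigma(T(2,3))=-2$ for the positive trefoil. Properties (H1)--(H6) are from \cite{OS04} and (H7) is from \cite{OS03}; $K$ is a knot.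
\begin{itemize}
\item[(H1)] $\widehat{HFK}_m(K,k)\cong\widehat{HFK}_{m-2k}(K,-k)$. Both groups have $\delta=k-m$.
\item[(H2)] The mirror image has $\operatorname{supp}\overline K=-\operatorname{supp}K$. Reversing orientation preserves $\widehat{HFK}$.
\item[(H3)] $\widehat{HFK}(L\#K)\cong\widehat{HFK}(L)\otimes\widehat{HFK}(K)$, so $\operatorname{supp}(L\#K)=\operatorname{supp}L+\operatorname{supp}K$.
\item[(H4)] $\widehat{HFK}(K,k)=0$ for $|k|>g(K)$.
\item[(H5)] $\sum_{m,k}(-1)^m\dim\widehat{HFK}_m(K,k)\,T^k=\Delta_K(T)$, the Alexander polynomial normalized by $\Delta_K(T)=\Delta_K(T^{-1})$ and $\Delta_K(1)=1$.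
\item[(H6)] $K$ induces a filtration $\cdots\subset\mathcal F(K,k-1)\subset\mathcal F(K,k)\subset\cdots$ of a complex $\widehat{CF}(S^3)$ with homology $\mathbb F_{(0)}$, and $\widehat{HFK}(K,k)=H_*(\mathcal F(K,k)/\mathcal F(K,k-1))$. The invariant $\tau(K)$ is the least $k$ for which $H_*(\mathcal F(K,k))\to H_*(\widehat{CF}(S^3))$ is nonzero.
\item[(H7)] If $K$ is alternating, then $\widehat{HFK}(K,k)$ lies in Maslov degree $k+\sigma/2$, and $\tau(K)=-\sigma/2$. Thus $\operatorname{supp}K=\{-\sigma/2\}$; for example $\operatorname{supp}T(2,-3)=\{-1\}$.
\item[(H8)] $g(K)$ is the largest $k$ with $\widehat{HFK}(K,k)\ne0$ (Ozsv\'ath--Szab\'o), and $K$ is fibered if $\dim\widehat{HFK}(K,g(K))=1$ (Ghiggini; Ni; and Juh\'asz \cite{Juh}, whose proof uses $\mathbb Z/2$ coefficients).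
\end{itemize}
Property (H8) is not needed for Theorem~\ref{thm:main}.

To use (H6) we replace the filtered complex by one whose underlying group is $\widehat{HFK}(K)$ itself.

\begin{lemma}[Reduced model]\label{lem:reduced}
There is a differential $\partial$ on $\widehat{HFK}(K)$ that lowers $M$ by $1$, strictly lowers $A$, has homology $\mathbb F_{(0)}$, and whose subcomplex $\bigoplus_{i\le k}\widehat{HFK}(K,i)$ has homology $H_*(\mathcal F(K,k))$.
\end{lemma}

\begin{proof}
Choose a homogeneous filtered basis of $C=\widehat{CF}(S^3)$. Suppose that for a basis element $x$ the boundary $\partial x$ contains a basis element $y$ of the same filtration level $k_0$. Replacing $y$ by $\partial x$ gives another filtered basis. The span $E$ of $x$ and $\partial x$ is an acyclic subcomplex concentrated in level $k_0$, so $E\cap\mathcal F(K,k)$ is $0$ or $E$ for each $k$. Passing to $C/E$ therefore changes neither the homology of any filtration stage nor that of the associated graded complex. The dimension drops by $2$, so the process ends with a complex whose differential strictly lowers the filtration. Its associated graded complex has zero differential, so its underlying bigraded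 group is $\widehat{HFK}(K)$.
\end{proof}

For knots of genus at most one, the reduced model shows that the top group controls the whole support.

\begin{lemma}\label{lem:genusone}
Let $K$ be a knot with $g(K)\le1$, and let $S$ be the set of $\delta$-gradings in which $\widehat{HFK}(K,1)\ne0$. Then $\operatorname{supp}K\subset S\cup\{0\}$.
\end{lemma}

\begin{proof}
By (H4) only $A\in\{-1,0,1\}$ occurs, and by (H1) the group in $A=-1$ has the same $\delta$-gradings as the group in $A=1$. Let $0\ne x\in\widehat{HFK}_m(K,0)$, so $\delta(x)=-m$. If $\widehat{HFK}_{m+1}(K,1)\neq0$, then $1-(m+1)=-m$ lies in $S$. Suppose $\widehat{HFK}_{m+1}(K,1)=0$. In the reduced model $\partial x$ lies in $\widehat{HFK}_{m-1}(K,-1)\cong\widehat{HFK}_{m+1}(K,1)=0$, so $x$ is a cycle. An element of degree $m+1$ has no component in $A=1$, so its boundary lies in $A\le-1$; hence $x$ is not a boundary. Then $x$ is nonzero in the total homology $\mathbb F_{(0)}$, and $m=0$.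
\end{proof}

\subsection{The skein inclusions}\label{sec:skein}

An \emph{oriented skein triple} $(L_+,L_-,L_0)$ consists of oriented links that agree outside a ball, in which they have a positive crossing, a negative crossing, and the smoothing that respects the orientation. By \cite{OS07} there is an exact sequence
\begin{equation}\label{eq:skein}
\widehat{HFK}_m(L_+,k)\to\widehat{HFK}_m(L_-,k)\to\bigl(\widehat{HFK}(L_0)\otimes\Lambda\bigr)_{m-1,k}\to\widehat{HFK}_{m-1}(L_+,k),
\end{equation}
in which the subscripts are \emph{integral} Maslov gradings. If the two strands lie on the same component of $L_+$, then $\Lambda=\mathbb F$ in bidegree $(0,0)$. Otherwise $\Lambda$ is $4$-dimensional, with (Alexander, Maslov) gradings $(1,0),(0,-1),(0,-1),(-1,-2)$.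

\begin{lemma}\label{lem:skein}
For an oriented skein triple,
\begin{align*}
(\mathrm E_+)\qquad&\operatorname{supp}L_+\subset \operatorname{supp}L_-\cup(\operatorname{supp}L_0+\tfrac12),\\
(\mathrm E_-)\qquad&\operatorname{supp}L_-\subset \operatorname{supp}L_+\cup(\operatorname{supp}L_0-\tfrac12),\\
(\mathrm E_0)\qquad&\operatorname{supp}L_0\subset (\operatorname{supp}L_-+\tfrac12)\cup(\operatorname{supp}L_+-\tfrac12).
\end{align*}
\end{lemma}

\begin{proof}
Let $L_\pm$ have $\ell$ components. Add $\frac{\ell-1}2$ to the integral grading on the terms of \eqref{eq:skein} for $L_\pm$, and add $\frac\ell2$ on the third term. Then the first map preserves the Maslov grading and the other two lower it by $\frac12$. All maps preserve $A$, so the first preserves $\delta$ and the other two raise it by $\frac12$.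

The third term has $\delta$-support $\operatorname{supp}L_0$. In the first case $L_0$ has $\ell+1$ components and $\frac\ell2$ is its own normalizing shift. In the second case $L_0$ has $\ell-1$ components, its shift is $\frac\ell2-1$, and the remaining shift by $1$ moves the gradings of $\Lambda$ to $(1,1),(0,0),(0,0),(-1,-1)$, all in $\delta=0$.

By exactness, a nonzero homogeneous element of any term either is in the image of the previous map or has nonzero image under the next one. For $L_+$ this says that $\delta-\frac12\in\operatorname{supp}L_0$ or $\delta\in\operatorname{supp}L_-$; for $L_-$, that $\delta\in\operatorname{supp}L_+$ or $\delta+\frac12\in\operatorname{supp}L_0$; for $L_0$, that $\delta-\frac12\in\operatorname{supp}L_-$ or $\delta+\frac12\in\operatorname{supp}L_+$.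
\end{proof}

For example, the triple formed by $T(2,3)$, $U$ and the positive Hopf link $H$ gives $\operatorname{supp}H\subset\{0+\frac12\}\cup\{1-\frac12\}=\{\frac12\}$.

\subsection{Whitehead doubles}\label{sec:hedden}

Let $\mathcal A(K,t)$ be the oriented boundary of an embedded annulus with core $K$ and framing $t$. Its two components are parallel to $K$ and oppositely oriented, so their linking number is $-t$. The positive-clasped $t$-twisted Whitehead double $D_+(K,t)$ is obtained from this annulus by cutting it across and hooking the two ends in a clasp of two positive crossings; it appears as $W_D(1,1)$ in Section~\ref{sec:doubles}.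

\begin{theorem}[{Hedden \cite[Theorem 1.2]{Hed}}]\label{thm:hedden}
Let $g=g(K)$. For $t\ge2\tau(K)$,
\[
\widehat{HFK}_*(D_+(K,t),1)\cong\mathbb F_{(1)}^{\,t-2g-2}\oplus\bigoplus_{i=-g}^{g}\bigl[H_{*-1}(\mathcal F(K,i))\bigr]^2,
\]
where a negative exponent means a quotient of the remaining summands.
\end{theorem}

\begin{example}\label{ex:fig8}
Let $K$ be the figure-eight knot: alternating, $g=1$, $\sigma=0$, $\Delta_K=-T+3-T^{-1}$. By (H5) and (H7), $\tau=0$ and the reduced model is
\[
\mathbb F_{(1)}\longrightarrow\mathbb F^3_{(0)}\longrightarrow\mathbb F_{(-1)},\qquad A=1,\ 0,\ -1 .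
\]
The homology is $\mathbb F_{(0)}$, so the first map is injective and the second is onto. Hence
\[
H_*(\mathcal F(K,-1))=\mathbb F_{(-1)},\qquad H_*(\mathcal F(K,0))=\mathbb F^2_{(0)},\qquad H_*(\mathcal F(K,1))=\mathbb F_{(0)},
\]
and for $t\ge0$ Theorem~\ref{thm:hedden} gives
\[
\widehat{HFK}(D_+(K,t),1)\cong\mathbb F_{(1)}^{\,t-4}\oplus\mathbb F_{(0)}^2\oplus\mathbb F^4_{(1)}\oplus\mathbb F^2_{(1)}=\mathbb F^2_{(0)}\oplus\mathbb F^{\,t+2}_{(1)}.
\]
Only $\delta=1$ and $\delta=0$ occur. If instead $\Delta_K=-nT+(2n+1)-nT^{-1}$, with $K$ still alternating of genus one and $\sigma=0$, the same steps give $\mathbb F^{2n}_{(0)}\oplus\mathbb F^{\,t+2n}_{(1)}$. The ranks grow with $n$; the degrees do not move. This is the mechanism behind both theorems.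
\end{example}

\section{The links $W_D(p,q)$}\label{sec:doubles}

Let $D$ be a diagram of a knot $K$ with writhe $f$, so that the blackboard framing of $D$ is $f$. Take the blackboard $2$-parallel of $D$, and choose a small box that it meets in two parallel horizontal strands, with endpoints $\mathrm{TL},\mathrm{BL}$ on the left and $\mathrm{TR},\mathrm{BR}$ on the right. For integers $p,q$ replace these strands by two horizontal twist rows, one above the other: a top row with $|p|$ crossings, left endpoints $\mathrm{TL},\mathrm{ML}$ and right endpoints $\mathrm{TR},\mathrm{MR}$, and a bottom row with $|q|$ crossings, left endpoints $\mathrm{ML},\mathrm{BL}$ and right endpoints $\mathrm{MR},\mathrm{BR}$. See Figure~\ref{fig:box}.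

Orient both strands of the top row rightward and both strands of the bottom row leftward. This is consistent for all $p,q$: at $\mathrm{ML}$ and $\mathrm{MR}$ a head meets a tail, and the arcs outside the box run from $\mathrm{TR}$ to $\mathrm{TL}$ and from $\mathrm{BL}$ to $\mathrm{BR}$. The top crossings are given sign $\operatorname{sgn}p$ and the bottom crossings sign $\operatorname{sgn}q$. In either row a positive crossing has its overstrand running between upper left and lower right, and a negative crossing between lower left and upper right. The resulting oriented link, and its diagram, is $W_D(p,q)$; we write $W(p,q)$ when $D$ is fixed. If $p$ and $q$ are odd, the box contains arcs $\mathrm{TL}\to\mathrm{MR}\to\mathrm{BL}$ and $\mathrm{BR}\to\mathrm{ML}\to\mathrm{TR}$, and $W_D(p,q)$ is a knot. If exactly one is even there are two components, and if both are even there are three.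

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,thick]
\foreach \i in {0,1,2}{
\draw (\i,1.6) .. controls +(.5,0) and +(-.5,0) .. (\i+1,2.4);
\draw[white,line width=6pt] (\i,2.4) .. controls +(.5,0) and +(-.5,0) .. (\i+1,1.6);
\draw (\i,2.4) .. controls +(.5,0) and +(-.5,0) .. (\i+1,1.6);
\draw (\i,.8) .. controls +(.5,0) and +(-.5,0) .. (\i+1,0);
\draw[white,line width=6pt] (\i,0) .. controls +(.5,0) and +(-.5,0) .. (\i+1,.8);
\draw (\i,0) .. controls +(.5,0) and +(-.5,0) .. (\i+1,.8);}
\draw (0,.8) arc (270:90:.4);
\draw (3,1.6) arc (90:-90:.4);
\draw[->] (-1,2.4)--(-.4,2.4); \draw (-.4,2.4)--(0,2.4);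
\draw[->] (3,2.4)--(4,2.4); \draw[->] (0,0)--(-1,0);
\draw[->] (4,0)--(3.4,0); \draw (3.4,0)--(3,0);
\node[left] at (-1,2.4) {\small TL}; \node[right] at (4,2.4) {\small TR};
\node[left] at (-1,0) {\small BL}; \node[right] at (4,0) {\small BR};
\node[left] at (-.4,1.2) {\small ML}; \node[right] at (3.4,1.2) {\small MR};
\begin{scope}[xshift=7.5cm]
\draw (-1,2.4)--(4,2.4);
\draw (-1,0)--(0,0) arc (-90:90:.4) arc (270:90:.4)--(3,1.6) arc (90:-90:.4) arc (90:270:.4)--(4,0);
\draw (1,.4) circle (.4); \draw (2,.4) circle (.4);
\node at (1,.4) {\small $z_1$}; \node at (2,.4) {\small $z_2$};
\node[above] at (1.5,2.4) {\small $u$}; \node[below] at (1.5,1.6) {\small $\ell$};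
\end{scope}
\end{tikzpicture}
\caption{Left: the tangle inserted into the $2$-parallel of $D$ to form $W_D(3,-3)$, with three positive crossings in the top row and three negative crossings in the bottom row. Right: its all-$A$ smoothing, with two arcs $u,\ell$ running from left to right and two small circles. The all-$B$ smoothing is this picture upside down.}
\label{fig:box}
\end{figure}

When $D$ is a circle without crossings, each row has one of its two strands closed up, and $W_D(p,q)=T(2,p)\#T(2,q)$. Regard this link as a pattern $P(p,q)$ in the solid torus $V_0=(\text{annulus})\times[-1,1]$ around the circle. For general $D$, the link $W_D(p,q)$ is the image of $P(p,q)$ under an orientation-preserving embedding of $V_0$ that takes the core to $K$ and the annulus to one of framing $f$. Such an embedding is determined up to isotopy by $f$ and the oriented knot $K$. The two strands outside the box are oppositely oriented, so the pattern has winding number $0$: it is null-homologous in $V_0$.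

\begin{lemma}[Symmetries]\label{lem:symmetry}
Up to reversing the orientation of all components, $W_D(p,q)$ depends only on $f$ and on the unoriented knot $K$, and $W_D(p,q)=W_D(q,p)$. The mirror image of $W_D(p,q)$ is $W_{\overline D}(-p,-q)$, where $\overline D$ is obtained from $D$ by changing all crossings.
\end{lemma}

\begin{proof}
A rotation by $\pi$ about a horizontal or vertical line in the plane of the diagram preserves the handedness of a crossing of a row: it exchanges the two diagonal directions, and it exchanges over with under. Rotate $V_0$ about the vertical line through the centers of the box and of the annulus. This preserves $V_0$, its orientation, the annulus and each row, and it reverses the core; so the orientation of $K$ does not matter. Rotate $V_0\cong S^1\times D^2$ by $\pi$ about its core. This map is isotopic to the identity, and in the box it is the rotation about the horizontal midline, which exchanges the rows. Both maps reverse the orientation of the link. The last claim follows by changing all crossings of the diagram $W_D(p,q)$.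
\end{proof}

The reason for orienting each row as a braid is that the family $W(p,q)$ is then closed under skein moves. Its smallest members are links we already control.

\begin{lemma}\label{lem:identify}
Let $D$ be a diagram of $K$ with writhe $f$.
\begin{enumerate}
\item $W(1,-1)=W(-1,1)=U$.
\item $W(0,1)=\mathcal A(K,f)$ and $W(0,-3)=\mathcal A(K,f)\#T(2,-3)$.
\item $W(1,-2)=\mathcal A(K,f+1)$.
\item $W(1,1)=D_+(K,f)$, and this knot has genus at most $1$.
\item $(W(p,q),W(p-2,q),W(p-1,q))$ is a skein triple $(L_+,L_-,L_0)$ for $p>0$, and so is $(W(p,q+2),W(p,q),W(p,q+1))$ for $q<0$.
\end{enumerate}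
\end{lemma}

\begin{proof}
(1) In $W(1,-1)$ the overstrand is $\mathrm{TL}\to\mathrm{MR}$ at the top crossing and $\mathrm{MR}\to\mathrm{BL}$ at the bottom crossing. So the arc $\mathrm{TL}\to\mathrm{MR}\to\mathrm{BL}$ is over at both crossings, and a Reidemeister II move pulls it to the left, leaving arcs $\mathrm{TL}\to\mathrm{BL}$ and $\mathrm{BR}\to\mathrm{TR}$. The link bounds the annulus cut open at the box, which is a disk. The other case follows from Lemma~\ref{lem:symmetry}.

(2) With the top row trivial the box contains a straight arc $\mathrm{TL}\to\mathrm{TR}$, and the bottom row is a coherently oriented $2$-braid with one strand closed up by the arc $\mathrm{ML}\to\mathrm{MR}$. This ties a local knot $T(2,q)$ in one component of $\mathcal A(K,f)$: a removable kink for $q=1$ and $T(2,-3)$ for $q=-3$.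

(3) The box contains arcs $\alpha\colon\mathrm{TL}\to\mathrm{MR}\to\mathrm{ML}\to\mathrm{TR}$ and $\beta\colon\mathrm{BR}\to\mathrm{BL}$. Along $\alpha$ the crossings are: over itself (top), over $\beta$ (bottom right), under $\beta$ (bottom left), under itself (top). Let $y$ be a point of $\alpha$ between the two bottom crossings; it lies below $\beta$. The subarc from $\mathrm{TL}$ to $y$ has only overcrossings, so it may be replaced by any arc with the same ends that passes over everything. Choose one that descends at the left of the box, crosses over $\beta$ between $\mathrm{BL}$ and the bottom left crossing, and continues below $\beta$ to $y$. Two crossings remain. Read from left to right, $\alpha$ descends over $\beta$ and then ascends under $\beta$. This is a horizontal row of two crossings with overstrands between upper left and lower right, which would be positive if both strands ran rightward. It is a full twist of the annulus that raises the framing by $1$. As a check, in the original picture the two components meet in the box at the two negative bottom crossings, so their linking number is $-f-1$.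

(4) The two crossings form a clasp of the arcs $\mathrm{TL}\to\mathrm{BL}$ and $\mathrm{BR}\to\mathrm{TR}$, both positive, so this is $D_+(K,f)$. Smoothing both crossings along the orientation gives $\mathcal A(K,f)$ and a small circle, oriented compatibly with a small disk lying above the annulus. The annulus, the disk and two half-twisted bands form a Seifert surface of Euler characteristic $-1$.

(5) Changing one crossing of a row with at least two crossings allows a Reidemeister II move that removes two crossings; in a row with one crossing it changes the sign. The oriented smoothing is horizontal and removes one crossing from the row.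
\end{proof}

\begin{remark}\label{rem:convention}
The sign of $t$ in Theorem~\ref{thm:hedden} agrees with ours. The triple $(D_+(K,t),U,\mathcal A(K,t))$ and the Conway polynomial $\nabla_{\mathcal A(K,t)}=-tz$ give $\nabla_{D_+(K,t)}=1-tz^2$, so the coefficient of $T$ in the Alexander polynomial is $-t$. If $\Delta_K=\sum a_kT^k$, then $\sum_{i=-g}^g\chi(\mathcal F(K,i))=\sum_k(g+1-k)a_k=g+1$, so Hedden's group has Euler characteristic $-(t-2g-2)-2(g+1)=-t$.
\end{remark}

\section{Adequacy and Turaev genus}\label{sec:turaev}

We first follow the states $s_A$ and $s_B$ through the doubling. A circle $C$ in the plane has two disjoint \emph{push-offs} $C'$ and $C''$, one to each side.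

\begin{lemma}\label{lem:parallel}
Let $D^2$ be the blackboard $2$-parallel of a diagram $D$ and let $X\in\{A,B\}$. Then $s_X(D^2)$ consists of the two push-offs of every circle of $s_X(D)$. If a crossing of $D$ faces $C_1$ and $C_2$, then of the four crossings of $D^2$ that replace it, two face a push-off of $C_1$ and a push-off of $C_2$, one faces $C_1'$ and $C_1''$, and one faces $C_2'$ and $C_2''$.
\end{lemma}

\begin{proof}
Draw the crossing with diagonal strands and with $X$-smoothing consisting of a left arc, on $C_1$, and a right arc, on $C_2$. Let $\alpha_1$ (upper) and $\alpha_2$ (lower) be the copies of the northwest--southeast strand, and $\beta_1$ (upper) and $\beta_2$ (lower) those of the southwest--northeast strand. The four crossings $x_N=\alpha_1\cap\beta_1$, $x_E=\alpha_1\cap\beta_2$, $x_W=\alpha_2\cap\beta_1$, $x_S=\alpha_2\cap\beta_2$ are translates of the original, so each is smoothed into a left and a right arc (Figure~\ref{fig:parallel}). From the northwest end of $\alpha_1$ the state runs through the left arc at $x_N$, the right arc at $x_W$ and the left arc at $x_S$ to the southwest end of $\beta_2$: this is the inner copy of the left arc. From the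 northwest end of $\alpha_2$ it runs through the left arc at $x_W$ to the southwest end of $\beta_1$: the outer copy. Reflection in the vertical axis gives the two copies of the right arc. So near every crossing, and hence everywhere, $s_X(D^2)$ is the $2$-parallel of $s_X(D)$. The crossings $x_N$ and $x_S$ face the two inner copies, $x_W$ faces both copies of the left arc, and $x_E$ both copies of the right arc.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.8,thick]
\draw (-1,2)--(2,-1) (-2,1)--(1,-2) (-2,-1)--(1,2) (-1,-2)--(2,1);
\node[above left] at (-1,2) {\small $\alpha_1$}; \node[above left] at (-2,1) {\small $\alpha_2$};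
\node[below left] at (-2,-1) {\small $\beta_1$}; \node[below left] at (-1,-2) {\small $\beta_2$};
\node at (0,1.5) {\small $x_N$}; \node at (0,-1.5) {\small $x_S$};
\node at (-1.55,0) {\small $x_W$}; \node at (1.55,0) {\small $x_E$};
\begin{scope}[xshift=6.5cm,rounded corners=10pt]
\draw (-1,2)--(0,1)--(-1,0)--(0,-1)--(-1,-2);
\draw (-2,1)--(-1,0)--(-2,-1);
\draw (1,2)--(0,1)--(1,0)--(0,-1)--(1,-2);
\draw (2,1)--(1,0)--(2,-1);
\end{scope}
\end{tikzpicture}
\caption{Left: the four crossings of the $2$-parallel that replace one crossing of $D$ (over/under information omitted). Right: smoothing each into a left and a right arc gives two parallel copies of the left arc and two of the right arc of the smoothed crossing of $D$.}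
\label{fig:parallel}
\end{figure}

So the $2$-parallel of an adequate diagram is adequate, but it has two components. The box must join them into a knot without joining, in either state, the two push-offs of the circle $C_0$ of $s_X(D)$ that passes through the box: some crossing $x_W$ or $x_E$ faces both. Each state smooths a row either horizontally, into two parallel arcs, or vertically, into a left arc, a right arc and small circles between them, and rows of the same handedness are smoothed alike. If $p$ and $q$ are nonzero of the same sign, one state smooths both rows vertically. It contains arcs from $\mathrm{TL}$ to $\mathrm{BL}$ and from $\mathrm{TR}$ to $\mathrm{BR}$, so $C_0'$ and $C_0''$ merge and adequacy fails. This excludes the Whitehead clasp $(1,1)$. With opposite signs each state has one horizontal row and the push-offs stay apart, but a row with a single crossing, smoothed vertically, faces the same circle twice. So we need opposite signs and $|p|,|q|\ge2$, and both must be odd for a knot. The smallest choice is $(3,-3)$.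

\begin{proposition}\label{prop:turaev}
Let $D$ be a reduced alternating diagram of a nontrivial knot, with $c$ crossings. Then the diagram $W=W_D(3,-3)$, which has $4c+6$ crossings, is adequate, and $c(W)=4c+6$, $g_T(W)=c$, $w_{KH}(W)=c+1$.
\end{proposition}

\begin{proof}
Let $X\in\{A,B\}$ and let $C_0$ be the circle of $s_X(D)$ through the box. By Lemma~\ref{lem:parallel}, outside the box $s_X(W)$ consists of the push-offs of the circles of $s_X(D)$, those of $C_0$ being cut open at the box. For $X=A$ the top row is smoothed horizontally and the bottom row vertically (Figure~\ref{fig:box}, right). The box contains an arc $u$ from $\mathrm{TL}$ to $\mathrm{TR}$, an arc $\ell$ through $\mathrm{BL},\mathrm{ML},\mathrm{MR},\mathrm{BR}$, and two circles $z_1,z_2$. The arcs $u$ and $\ell$ close up to two distinct circles, which we still call $C_0'$ and $C_0''$. The top crossings face $C_0'$ and $C_0''$. The bottom crossings face the pairs $(C_0'',z_1)$, $(z_1,z_2)$, $(z_2,C_0'')$. For $X=B$ the picture in the box is reflected in the horizontal midline and the same holds with the rows exchanged.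

A crossing of $D$ faces distinct circles $C_1\neq C_2$ because $D$ is adequate. Since all push-offs are distinct circles of $s_X(W)$, Lemma~\ref{lem:parallel} shows that each crossing outside the box faces two distinct circles. By \eqref{eq:facing}, $W$ is adequate. Moreover $|s_X(W)|=2|s_X(D)|+2$, so $|s_A(W)|+|s_B(W)|=2(c+2)+4=2c+8$ because $D$ is alternating, and
\[
g_T(W)=\tfrac12\bigl(4c+6+2-(2c+8)\bigr)=c
\]
for the diagram. Proposition~\ref{prop:adequatefacts} gives the invariants of the knot.
\end{proof}

\section{Knot Floer width}\label{sec:width}

The knot $W(3,-3)$ is not a Whitehead double, so Theorem~\ref{thm:hedden} does not apply to it. The bridge is the annulus link: it is the oriented smoothing of a Whitehead double, and by Lemma~\ref{lem:identify} it is also where the skein tree of $W(3,-3)$ ends.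

\begin{proposition}\label{prop:width}
Let $K$ be an alternating knot with $g(K)=1$ and $\sigma(K)=0$, and let $D$ be a diagram of $K$ with writhe $f\ge0$. Then $\operatorname{supp}W_D(3,-3)\subset\{-1,0,1\}$, so $w_{HF}(W_D(3,-3))\le3$.
\end{proposition}

\begin{proof}
\emph{Step 1: $\operatorname{supp}D_+(K,t)\subset\{0,1\}$ for $t\ge0$.} By (H7) and (H4), $\tau(K)=0$ and $\widehat{HFK}(K,k)$ lies in degree $k$ with $|k|\le1$. By Lemma~\ref{lem:reduced}, $H_*(\mathcal F(K,-1))$ lies in degree $-1$, $H_*(\mathcal F(K,0))$ lies in degrees $-1$ and $0$, and $H_*(\mathcal F(K,1))=\mathbb F_{(0)}$. Since $t\ge2\tau(K)=0$, Theorem~\ref{thm:hedden} shows that $\widehat{HFK}(D_+(K,t),1)$ lies in degrees $0$ and $1$, that is, in $\delta\in\{0,1\}$. The double has genus at most $1$, so Lemma~\ref{lem:genusone} gives the claim.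

\emph{Step 2: $\operatorname{supp}\mathcal A(K,t)\subset\{-\frac12,\frac12\}$ for $t\ge0$.} Adding kinks to $D$ gives a diagram $D'$ of $K$ with writhe $t$. Lemma~\ref{lem:identify} for $D'$, with $(p,q)=(1,1)$, gives the skein triple $(D_+(K,t),U,\mathcal A(K,t))$. By $(\mathrm E_0)$ the support of $\mathcal A(K,t)$ lies in $\{0+\frac12\}\cup(\{0,1\}-\frac12)$.

\emph{Step 3: propagation.} We use Step 2 for $t=f$ and $t=f+1$. First, (H3) and $W(0,-3)=\mathcal A(K,f)\#T(2,-3)$ give
\[
\operatorname{supp}W(0,-3)\subset\{-\tfrac12,\tfrac12\}-1=\{-\tfrac32,-\tfrac12\}.
\]
For $W(1,-3)$ we resolve a bottom crossing, because this leads to $W(1,-1)=U$ and $W(1,-2)=\mathcal A(K,f+1)$. For $W(2,-3)$ and $W(3,-3)$ we resolve a top crossing, which leads to links already treated. The triples are those of Lemma~\ref{lem:identify}(5).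
\begin{center}
\renewcommand{\arraystretch}{1.35}
\begin{tabular}{llll}
\hline
link & other two links & rule & support contained in\\
\hline
$W(1,-3)=L_-$ & $L_+=U$, $L_0=\mathcal A(K,f+1)$ & $(\mathrm E_-)$ & $\{0\}\cup\{-1,0\}$\\
$W(2,-3)=L_+$ & $L_-=W(0,-3)$, $L_0=W(1,-3)$ & $(\mathrm E_+)$ & $\{-\frac32,-\frac12\}\cup\{-\frac12,\frac12\}$\\
$W(3,-3)=L_+$ & $L_-=W(1,-3)$, $L_0=W(2,-3)$ & $(\mathrm E_+)$ & $\{-1,0\}\cup\{-1,0,1\}$\\
\hline
\end{tabular}
\end{center}
In each row the first set bounds the support of the link with the crossing changed, and the second is the bound for $L_0$ shifted by $\mp\frac12$. The last row is the claim.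
\end{proof}

\begin{remark}\label{rem:hyp}
All hypotheses enter in Step 1. Alternation and $\sigma=0$ locate $\widehat{HFK}(K)$ and give $\tau=0$. The condition $f\ge0$ places $t=f$ and $t=f+1$ in the range of Theorem~\ref{thm:hedden}; it is only a normalization, since for $f\le0$ Lemma~\ref{lem:symmetry} identifies the mirror image of $W_D(3,-3)$ with $W_{\overline D}(3,-3)$, to which the proposition applies. Genus one cannot be dropped from Step 1: for $K$ alternating with $\sigma=0$ and genus $g\ge1$, the group $H_*(\mathcal F(K,-g))=\widehat{HFK}(K,-g)$ is nonzero in degree $-g$ by (H8) and (H1), which puts $\delta=g$ in $\operatorname{supp}D_+(K,t)$ for $t\ge0$.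
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The figure-eight knot is alternating with $g=1$ and $\sigma=0$, and its standard diagram is reduced alternating with $4$ crossings and writhe $0$. Proposition~\ref{prop:turaev} gives adequacy, $c(W)=22$, $g_T(W)=4$ and $w_{KH}(W)=5$. Proposition~\ref{prop:width} gives $w_{HF}(W)\le3<5=g_T(W)+1$.
\end{proof}

\section{Families}\label{sec:families}

\subsection{The companions $J_{a,b}$}\label{sec:J}

To make the gap large we need alternating knots of genus one and signature zero with many crossings. Take a round disk in the plane with four points $y_1,y_2,y_3,y_4$ in cyclic order on its boundary. Attach a band joining $y_1$ to $y_3$ that folds back and passes above the disk, and a band joining $y_2$ to $y_4$ in the plane outside the disk. The disk together with either band is an unknotted annulus. Put full twists in the bands so that these annuli have framings $r$ and $r'$, both nonzero. The surface is the plumbing of the two annuli, it has genus one, and its boundary is a knot with a diagram $D(r,r')$ whose only crossings are $2|r|$ in the inner band and $2|r'|$ in the outer band. Then $D_{a,b}=D(a,-b)$ and $J_{a,b}$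 is the knot it represents.

\begin{lemma}\label{lem:J}
For $a,b\ge1$, the diagram $D_{a,b}$ is reduced alternating with $2a+2b$ crossings and writhe $2(b-a)$, and $J_{a,b}$ has $g=1$ and $\sigma=0$. The knot $J_{a,a}$ is isotopic to its mirror image.
\end{lemma}

\begin{proof}
\emph{Invariants.} The cores of the two annuli meet once. The first bounds a vertical disk above the round disk, and the downward push-off of the second misses it. So for suitable orientations $D(r,r')$ has Seifert matrix $S=\left(\begin{smallmatrix}r&1\\0&r'\end{smallmatrix}\right)$, and $\det(S+S^{\mathsf T})=4rr'-1$. For $(r,r')=(a,-b)$ this is $-4ab-1<0$, so the symmetrized form is indefinite, $\sigma=0$, and the determinant of the knot is $4ab+1$. Also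
\[
\Delta=T^{-1}\det(S-TS^{\mathsf T})=T^{-1}\bigl(T-ab(1-T)^2\bigr)=-abT+(2ab+1)-abT^{-1}\ne1,
\]
so the knot is nontrivial and $g=1$.

\emph{Alternation.} The underlying projection with $2a$ and $2b$ crossings carries an alternating diagram, unique up to mirror image. Its crossings within a band all twist the same way, so it is one of $D(\pm a,\pm b)$. The determinant of an alternating diagram is the number of spanning trees of its checkerboard graph. The outer band divides the outside of the disk into a region $R_1$ next to $y_1$ and a region $R_3$ next to $y_3$. These two regions and the $2a-1$ bigons of the inner band have the same color. The inner crossings form a path of $2a$ edges from $R_1$ to $R_3$, and the outer crossings form $2b$ parallel edges between $R_1$ and $R_3$. A spanning tree is either the path, or the path with one edge removed and one parallel edge added, so there are $1+4ab$. Framings of equal sign give determinant $4ab-1$. Hence the alternating diagrams are $D(a,-b)$ and $D(-a,b)$. The graph has no loop and no bridge, so the diagram is reduced.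

\emph{Writhe.} The crossings in a band are the crossings between the two boundary curves of the corresponding annulus, oriented as its boundary. For framing $n$ the linking number is $-n$, so they contribute $-2n$ to the writhe. The total is $-2a+2b$.

\emph{Mirror image.} View the diagram on the sphere, with the boundary of the disk as equator, the $y_i$ equally spaced, and one band across each hemisphere. The rotation by $\pi$ about the axis through the midpoint of the arc $y_1y_2$ exchanges $y_1$ with $y_2$, $y_3$ with $y_4$, and the two bands, and it preserves crossing signs. So $D(r,r')$ and $D(r',r)$ represent the same knot. The mirror image of $D(a,-a)$ is $D(-a,a)$.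
\end{proof}

Up to mirror image $J_{a,b}$ is the two-bridge knot $C(2a,2b)$, and $D_{1,1}$ is the standard diagram of the figure-eight knot.

\begin{proof}[Proof of Theorem~\ref{thm:family}(1)]
For $a\le b$ the writhe $2(b-a)$ is nonnegative, so Propositions~\ref{prop:turaev} and~\ref{prop:width} apply by Lemma~\ref{lem:J}.
\end{proof}

\subsection{The width of $W_a$ is exactly three}

The skein inclusions give only upper bounds. For a lower bound we use a symmetry to exclude width $2$ and fiberedness detection to exclude width $1$.

\begin{proof}[Proof of Theorem~\ref{thm:family}(2)]
Proposition~\ref{prop:turaev} gives $g_T(W_a)=4a$ and $w_{KH}(W_a)=4a+1$. Here $f=0$.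

\emph{The support is symmetric.} By Lemma~\ref{lem:symmetry}, $\overline{W_a}=W_{\overline D}(-3,3)=W_{\overline D}(3,-3)$ up to orientation, where $\overline D$ is a diagram of $\overline{J_{a,a}}=J_{a,a}$ with writhe $0$. By the same lemma this knot is $W_a$ up to orientation. So $\operatorname{supp}W_a=-\operatorname{supp}W_a\subset\{-1,0,1\}$ by (H2) and Proposition~\ref{prop:width}. The support is nonempty, so either it is $\{0\}$ or it contains both $1$ and $-1$, and in the second case $w_{HF}=3$.

\emph{If the support is $\{0\}$, then $W_a$ is fibered.} In this case $\widehat{HFK}(W_a,k)$ lies in one Maslov degree, so by (H5) its dimension is the absolute value of the coefficient of $T^k$ in $\Delta_{W_a}$. For a satellite with framing $0$ and winding number $n$, the Alexander polynomial is $\Delta_K(T^n)$ times the polynomial of the pattern viewed in the unknotted solid torus. Here $n=0$ and the pattern is $T(2,3)\#T(2,-3)$, so $\Delta_{W_a}=(T-1+T^{-1})^2$. The top nonzero group is $\widehat{HFK}(W_a,2)\cong\mathbb F$, and $W_a$ is fibered of genus $2$ by (H8). The commutator subgroup of $G=\pi_1(S^3\setminus W_a)$ is then the fundamental group of the fiber, which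 is free.

\emph{This is impossible.} Let $V\supset W_a$ be the companion solid torus, a neighborhood of $J_{a,a}$. The commutator subgroup of $G$ consists of the loops with linking number $0$ with $W_a$. The meridian of $V$ has linking number equal to the winding number $0$, and the Seifert longitude of $J_{a,a}$ on $\partial V$ bounds a surface outside $V$. So $\pi_1(\partial V)\cong\mathbb Z^2$ maps into a free group and the map is not injective. By the loop theorem, $\partial V$ has a compressing disk disjoint from $W_a$. It is not outside $V$, because $J_{a,a}$ is knotted. So it is a meridian disk of $V$, and $W_a$ lies in a ball inside $V$. The knot type of a knot in such a ball does not change under an orientation-preserving re-embedding of $V$. Re-embedding $V$ as the unknotted $V_0$ with framing $0$ shows that $W_a=T(2,3)\#T(2,-3)$. This knot is alternating, so $g_T(W_a)=0$, contradicting $g_T(W_a)=4a$.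
\end{proof}

\subsection{An adequate knot with $g_T=1$ and $w_{HF}=2$}\label{sec:block}

The knots $W_{a,b}$ have even Turaev genus and width at most $3$. To reach the other values we need a summand that raises $g_T$ and $w_{HF}$ by one each. Let $Z$ be the closure of the $3$-braid $\sigma_1^3\sigma_2^2\sigma_1^2\sigma_2^3$. Its permutation is the product of the transpositions $(12)$ and $(23)$, a $3$-cycle, so $Z$ is a knot.

\begin{lemma}\label{lem:block}
$Z$ is adequate, $g_T(Z)=1$ and $w_{HF}(Z)=2$.
\end{lemma}

\begin{proof}
All ten crossings have the same sign, so one of $s_A,s_B$ is the Seifert state: three concentric circles, with $\sigma_i$ facing the $i$th and $(i+1)$st. The other state replaces each $\sigma_i$ by the cup-cap diagram $e_i$ on strands $i,i+1$. A block $\sigma_i^n$ gives $e_i$ and $n-1$ small circles. What remains is the closure of $e_1e_2e_1e_2$, which equals $e_1e_2$ by the planar isotopy $e_1e_2e_1=e_1$. The diagram $e_1e_2$ joins top endpoint $1$ to top endpoint $2$, bottom endpoint $2$ to bottom endpoint $3$, and top endpoint $3$ to bottom endpoint $1$, so its closure is one loop. There are $2+1+1+2+1=7$ circles. Every block has $n\ge2$, so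 every crossing has one arc on a small circle and its other arc on a different circle. The diagram is adequate by \eqref{eq:facing}, and $g_T(Z)=\frac12(10+2-3-7)=1$ by Proposition~\ref{prop:adequatefacts}. Lowrance's inequality gives $w_{HF}(Z)\le2$.

For the lower bound we compute $\Delta_Z$. Let $\psi$ be the reduced Burau representation, $\psi(\sigma_1)=\left(\begin{smallmatrix}-T&1\\0&1\end{smallmatrix}\right)$, $\psi(\sigma_2)=\left(\begin{smallmatrix}1&0\\T&-T\end{smallmatrix}\right)$. For a $3$-braid $\beta$, $\det(I-\psi(\beta))$ equals $(1+T+T^2)$ times the Alexander polynomial of the closure, up to a unit $\pm T^n$. Put $u=1-T$ and $v=1-T+T^2$, so that $Tuv=T-2T^2+2T^3-T^4$. Then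
\[
\psi(\sigma_1^2)=\begin{pmatrix}T^2&u\\0&1\end{pmatrix},\quad
\psi(\sigma_1^3)=\begin{pmatrix}-T^3&v\\0&1\end{pmatrix},
\]
\[
\psi(\sigma_2^2)=\begin{pmatrix}1&0\\Tu&T^2\end{pmatrix},\quad
\psi(\sigma_2^3)=\begin{pmatrix}1&0\\Tv&-T^3\end{pmatrix},
\]
\[
\psi(\sigma_1^3\sigma_2^2)=\begin{pmatrix}T-2T^2+T^3-T^4&T^2v\\Tu&T^2\end{pmatrix},\quad
\psi(\sigma_1^2\sigma_2^3)=\begin{pmatrix}T-T^2+2T^3-T^4&-T^3u\\Tv&-T^3\end{pmatrix}.
\]
The trace of the product of the last two matrices is the sum of four terms. The product of the upper left entries is $T^2-3T^3+5T^4-7T^5+5T^6-3T^7+T^8$, and the others are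
\[
T^3v^2=T^3-2T^4+3T^5-2T^6+T^7,\qquad -T^4u^2=-T^4+2T^5-T^6,\qquad -T^5 .
\]
So the trace is $T^2-2T^3+2T^4-3T^5+2T^6-2T^7+T^8$, and the determinant is $(-T)^{10}=T^{10}$. For a $2\times2$ matrix $\det(I-\psi)=1-\operatorname{tr}\psi+\det\psi$, which here is
\[
1-T^2+2T^3-2T^4+3T^5-2T^6+2T^7-T^8+T^{10}.
\]
Dividing by $1+T+T^2$ gives, up to a unit,
\[
\Delta_Z=1-T-T^2+4T^3-5T^4+4T^5-T^6-T^7+T^8 .
\]
If $\widehat{HFK}(Z)$ lay in a single grading $\delta$, then by (H5) a nonzero coefficient in Alexander grading $k$ would have sign $(-1)^{k-\delta}$, and nonzero coefficients of consecutive powers would have opposite signs. The coefficients of $T$ and $T^2$ are both $-1$, so $w_{HF}(Z)\ge2$.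
\end{proof}

\subsection{Connected sums}

\begin{lemma}\label{lem:sum}
If $K_1$ and $K_2$ are adequate knots, then $K_1\#K_2$ is adequate and $g_T(K_1\#K_2)=g_T(K_1)+g_T(K_2)$. For all knots, $w_{HF}-1$ is additive under connected sum.
\end{lemma}

\begin{proof}
Let $D_1,D_2$ be adequate diagrams. The state $s_X(D_1\#D_2)$ arises from $s_X(D_1)\sqcup s_X(D_2)$ by merging one circle from each. Distinct circles of $s_X(D_i)$ stay distinct, so $D_1\#D_2$ is adequate by \eqref{eq:facing}. Since $c$ is additive and $|s_X(D_1\#D_2)|=|s_X(D_1)|+|s_X(D_2)|-1$, we get $g_T(D_1\#D_2)=g_T(D_1)+g_T(D_2)$, and Proposition~\ref{prop:adequatefacts} transfers this to the knots. By (H3), $\delta_{\max}$ and $\delta_{\min}$ are additive.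
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:family}(3) and (4)]
We use Lemmas~\ref{lem:block} and~\ref{lem:sum}. For (3), the knot $W_a\#Z^{\#j}$ is adequate with $w_{HF}=3+j$ and $g_T=4a+j$, and the gap is $4a-2$. For the failure in (4) with $g\ge4$ even, take $W_{a,b}$ with $a=1$ and $b=\frac g2-1\geq1$; then $g_T=g$ and $w_{HF}\le3<g+1$. For $g\ge5$ odd, take $W_{a,b}\#Z$ with $a=1$ and $b=\frac{g-1}2-1\geq1$; then $g_T=g$ and $w_{HF}\le4<g+1$. For equality take $Z^{\#g}$, which has $g_T=g$ and $w_{HF}=g+1$; for $g=0$ it is the unknot, whose crossingless diagram is adequate.
\end{proof}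

The fiberedness theorem in (H8) was used only for the exact value $w_{HF}(W_a)=3$, and hence only for parts (2) and (3) of Theorem~\ref{thm:family}. We do not decide whether equality in Lowrance's inequality can fail for adequate knots with $g_T\in\{1,2,3\}$, nor whether an adequate knot with $g_T>0$ can have $w_{HF}=1$.

\begin{thebibliography}{9}

\bibitem{CK} Abhijit Champanerkar and Ilya Kofman, \emph{A survey on the Turaev genus of knots}, arXiv:1406.1945 (2014).

\bibitem{Hed} Hedden, \emph{Knot Floer homology of Whitehead doubles}, Geom. Topol. 11 (2007).

\bibitem{Juh} Juh\'asz, \emph{Floer homology and surface decompositions}, 2008.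

\bibitem{OS03} Ozsv\'ath and Szab\'o, \emph{Heegaard Floer homology and alternating knots}, 2003.

\bibitem{OS04} Ozsv\'ath and Szab\'o, \emph{Holomorphic disks and knot invariants}, 2004.

\bibitem{OS07} Ozsv\'ath and Szab\'o, \emph{On the skein exact sequence for knot Floer homology}, 2007.

\end{thebibliography}
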